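\title{The exponent of nilpotence for proper subgroups is unbounded on extraspecial $p$-groups}

\begin{abstract}
Let $G$ be a finite $p$-group that is not elementary abelian and let $k$ be a field of characteristic $p$. In the derived category of $kG$-modules the trivial representation is nilpotent with respect to the algebra $\prod_{H\subsetneq G}k^{G/H}$. Its exponent of nilpotence $n_{\mathcal P}(G)$ is the least $n$ such that the $n$-th tensor power of every cohomology class of $G$, with coefficients in any representation, vanishes as soon as the class restricts to zero on all proper subgroups. We show that $n_{\mathcal P}(G)$ is unbounded as $G$ varies, for every $p$ and $k$: for the extraspecial group $G_h$ of order $p^{1+2h}$, of exponent $p$ if $p$ is odd and of minus type if $p=2$, one has $2(p-1)p^{h-1}+1\le n_{\mathcal P}(G_h)\le 2p^h-1$. The upper bound comes from projective spaces of representations. For the lower bound we invert the product of the Bocksteins on the Frattini quotient, which turns the universal class with twisted coefficients into the unit of a spectral sequence with trivial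 coefficients, and we compute how long the bottom row of that spectral sequence survives.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime, $k$ a field of characteristic $p$, and $G$ a finite $p$-group. We work in the tensor-triangulated category
\[
D(kG)=\mathrm{Fun}(BG,\mathrm{Mod}(k)),
\]
the derived category of $kG$-modules with the tensor product over $k$ and the diagonal action. Its unit is the trivial representation $k$. For a subgroup $H$ the functions $G/H\to k$ form an algebra $k^{G/H}$ in $D(kG)$, and $k^{G/H}\otimes N$ is the coinduction to $G$ of the restriction $N|_H$. The algebra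
\[
A_{\mathcal P}=\prod_{H\subsetneq G}k^{G/H},
\]
where $H$ runs over the proper subgroups, therefore records what the proper subgroups see of an object. Let $I=\mathrm{fib}(k\to A_{\mathcal P})$ be the fiber of its unit map.

An object is \emph{$A_{\mathcal P}$-nilpotent} if it lies in the thick $\otimes$-ideal generated by $A_{\mathcal P}$, that is, in the smallest full triangulated subcategory that contains $A_{\mathcal P}$ and is closed under retracts and under tensoring with arbitrary objects. An object $N$ has \emph{exponent of nilpotence at most $n$} if the map $I^{\otimes n}\otimes N\to N$ induced by $I\to k$ is zero. It is known that $k$ is $A_{\mathcal P}$-nilpotent when $G$ is not elementary abelian. For such $G$ we write $n_{\mathcal P}(G)$ for the exponent of $k$, the least $n$ such that $I^{\otimes n}\to k$ is zero. Two other descriptions show what this number measures. For a finite $G$-CW complex $X$ we write $k\wedge X_+\in D(kG)$ for its chain complex with coefficients in $k$.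

\begin{proposition}\label{prop:descr}
Let $G$ be a nontrivial finite $p$-group and $n\ge1$. The following are equivalent.
\begin{enumerate}
\item[(a)] The map $I^{\otimes n}\to k$ is zero.
\item[(b)] For every representation $Y$ of $G$ and every class $\alpha\in H^j(G;Y)$ that restricts to zero on all proper subgroups, $\alpha^{\otimes n}=0$ in $H^{nj}(G;Y^{\otimes n})$.
\item[(c)] There is a finite $G$-CW complex $X$ of dimension at most $n-1$ with $X^G=\emptyset$ such that the augmentation $k\wedge X_+\to k$ has a section in $D(kG)$.
\end{enumerate}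
\end{proposition}

So $n_{\mathcal P}(G)$ is the uniform order of nilpotence of the classes that are invisible on proper subgroups, and it equals $\dim X+1$ for a complex $X$ of least dimension as in (c). In (c) the unit $k$ is a retract of an object assembled in $\dim X+1$ steps from permutation modules $k[G/H]$ with $H$ proper; the exponent counts these steps. The following question comes from \cite{Mathew}.

\medskip
\noindent\textbf{Question.} \emph{Is $n_{\mathcal P}(G)$ unbounded as $G$ ranges over the finite $p$-groups that are not elementary abelian, with $k$ a field of characteristic $p$?}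
\medskip

The first examples point toward a bound. Every abelian group in the range has $n_{\mathcal P}(G)=2$, however large it is, and so has the dihedral group $D_8$. On the other hand, the complex $X$ that exists for every non-abelian $G$ is the projective space of an irreducible complex representation of dimension $d>1$, and it only gives $n_{\mathcal P}(G)\le 2d-1$. A large exponent thus requires a group all of whose non-linear irreducible representations are large. This leads to extraspecial groups, for which $d^2=|G|/p$ is as large as possible. Even there the outcome depends on the group: for $p$ odd, the extraspecial groups of order $p^{1+2h}$ and exponent $p^2$ have $d=p^h$ but $n_{\mathcal P}(G)\le 2h+2$.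

Recall that $G$ is \emph{extraspecial} if its center, its commutator subgroup and its Frattini subgroup $\Phi(G)=G^p[G,G]$ coincide and have order $p$. The central product $\circ$ of extraspecial $2$-groups is the quotient of the direct product that identifies the centers. For $h\ge1$ let $2^{1+2h}_+=D_8\circ\cdots\circ D_8$ with $h$ factors, let $2^{1+2h}_-$ be the central product of $Q_8$ and $h-1$ copies of $D_8$, and let $G_h$ be the following extraspecial group of order $p^{1+2h}$:
\begin{itemize}
\item for $p$ odd, the Heisenberg group $\mathbb F_p^h\times\mathbb F_p^h\times\mathbb F_p$ with the multiplication $(a,b,c)(a',b',c')=(a+a',\,b+b',\,c+c'+a\cdot b')$;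
\item for $p=2$, the group $2^{1+2h}_-$.
\end{itemize}
The answer to the question is yes, and the exponent can grow like $|G|^{1/2}$.

\begin{theorem}\label{thm:A}
For every prime $p$, every field $k$ of characteristic $p$ and every $h\ge1$,
\[
2(p-1)p^{h-1}+1\;\le\; n_{\mathcal P}(G_h)\;\le\;2p^h-1 .
\]
In particular $n_{\mathcal P}$ is unbounded, for each prime $p$.
\end{theorem}

The second theorem places these bounds in context. It is not needed for unboundedness.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] If $G$ is abelian and not elementary abelian, then $n_{\mathcal P}(G)=2$. If $G$ is non-abelian and $d$ is the smallest dimension greater than $1$ of an irreducible complex representation, then $n_{\mathcal P}(G)\le 2d-1\le 2(|G|/p)^{1/2}-1$. For $G=G_h$ the last bound is $2p^h-1$, and the ratio of $n_{\mathcal P}(G_h)$ to it is at least a quantity that tends to $1-\frac1p$ as $h\to\infty$.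
\item[(2)] $n_{\mathcal P}(G_1)=2p-1$; for example $n_{\mathcal P}(Q_8)=3$.
\item[(3)] $2^{h-1}+1\le n_{\mathcal P}(2^{1+2h}_+)\le 2^h$; in particular $n_{\mathcal P}(D_8)=2$.
\item[(4)] If $p$ is odd and $G$ is extraspecial of order $p^{1+2h}$ and exponent $p^2$, then $n_{\mathcal P}(G)\le 2h+2$.
\end{enumerate}
\end{theorem}

The upper bounds come from (c), applied to projective spaces and spheres of representations (Section~\ref{sec:upper}). The lower bounds are the main part. There is a universal class $e\in H^1(G;J)$ as in (b), and it is inflated from the Frattini quotient $V=G/\Phi(G)$ (Section~\ref{sec:universal}). We must show that a high power $e^c\in H^c(V;J^{\otimes c})$ is not in the kernel of inflation to $G$. The modules $J^{\otimes c}$ are complicated, but after inverting one class $f\in H^*(V;k)$ multiplication by $e$ becomes an isomorphism, and $e^c$ becomes the unit $1$ in cohomology with trivial coefficients. The kernel of inflation in degree $c$ depends only on the cohomology of the center in degrees below $c$. The question becomes how long the bottom row survives in the localized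 spectral sequence of the extension $Z\to G\to V$. Section~\ref{sec:local} carries out this reduction and works out $Q_8$ and $D_8$ by hand. The differentials are Steenrod operations on the extension class (Section~\ref{sec:ss}); they produce the polynomials $B(F^jy,y)$, where $B$ is the commutator form and $F$ is the Frobenius map. These form a regular sequence with nonzero quotient for about $h$ steps (Section~\ref{sec:algebra}), and the $j$-th step takes place on a page of size about $p^j$. This is the source of the exponential growth in $h$ (Sections~\ref{sec:two} and~\ref{sec:odd}).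

\section{The universal class}\label{sec:universal}

\subsection*{Conventions}
For a space $T$ let $D(T)=\mathrm{Fun}(T,\mathrm{Mod}(k))$, so $D(BG)=D(kG)$, and let $H^*(T;N)=\pi_{-*}\lim_TN$. We index cohomologically. Thus $H^n(T;N)$ is the group of homotopy classes of maps $k\to N[n]$, and the tensor product of maps gives products $H^i(T;N)\otimes H^j(T;N')\to H^{i+j}(T;N\otimes N')$; in particular $H^*(T;N)$ is a module over $H^*(T;k)$. We write $H^*(G;N)=H^*(BG;N)$ and $\alpha^n$ for $\alpha^{\otimes n}$. An object $N\in D(T)$ has an underlying complex at each point of $T$, and the $j$-th cohomology groups of these complexes form a local system $\mathcal H^j(N)$. We say that $N$ is \emph{concentrated in degrees $\ge c$} if $\mathcal H^j(N)=0$ for $j<c$, and we use the standard vanishing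
\begin{equation}\label{eq:vanish}
N \text{ concentrated in degrees}\ge c\quad\Longrightarrow\quad H^n(T;N)=0\ \text{ for } n<c .
\end{equation}
We write $a\doteq b$ if $a=\lambda b$ for a nonzero scalar $\lambda$. Such scalars, signs among them, never matter below.

\subsection*{The class $e$}
Let $G$ be a nontrivial finite $p$-group and let $M$ run over its maximal subgroups. Let $J$ be the kernel of the augmentation,
\begin{equation}\label{eq:J}
0\to J\to\bigoplus_Mk[G/M]\to k\to0,
\end{equation}
and let $e\colon k\to J[1]$ be the connecting map, so $e\in H^1(G;J)$.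

\begin{lemma}\label{lem:e}
The map $I^{\otimes n}\to k$ is zero if and only if $e^n=0$ in $H^n(G;J^{\otimes n})$.
\end{lemma}

\begin{proof}
Let $A=\prod_Mk^{G/M}$ and $I_A=\mathrm{fib}(k\to A)$. The projection $A_{\mathcal P}\to A$ preserves units. Choosing a maximal subgroup $M(H)\supseteq H$ for each proper $H$ and pulling functions back along $G/H\to G/M(H)$ gives a map $A\to A_{\mathcal P}$ that preserves units too. Passing to fibers, we get maps $I\to I_A$ and $I_A\to I$ over $k$. Hence each of $I^{\otimes n}\to k$ and $I_A^{\otimes n}\to k$ factors through the other, and they vanish together. Bounded complexes of finite-dimensional modules are dualizable, and duality is an exact, symmetric monoidal anti-equivalence on them. The dual of $k\to A$ is the augmentation in \eqref{eq:J}, so the dual of $I_A\to k$ is $e$ and the dual of $I_A^{\otimes n}\to k$ is $e^n$.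
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:descr}]
By Lemma~\ref{lem:e} we may replace (a) by the condition $e^n=0$. Note first that $e|_H=0$ for every proper subgroup $H$: if $H\subseteq M$, the coset $M\in G/M$ is fixed by $H$ and splits \eqref{eq:J} over $H$. So (b) implies $e^n=0$. Conversely, let $\alpha\colon k\to Y[j]$ be as in (b). By the adjunction between induction and restriction, the composite $k[G/M]\to k\to Y[j]$ corresponds to $\alpha|_M=0$. Hence $\alpha$ factors as $k\xrightarrow{e}J[1]\to Y[j]$, and $\alpha^n$ factors through $e^n$.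

Assume (c). Say that $e^a$ \emph{kills} $N$ if $e^a\otimes N\colon N\to J^{\otimes a}[a]\otimes N$ is zero. The natural isomorphism $N'\otimes k[G/H]\cong\mathrm{Ind}_H^G(N'|_H)$ turns $e\otimes k[G/H]$ into $\mathrm{Ind}_H^G(e|_H)$, so $e$ kills $k[G/H]$ for $H$ proper, and also finite sums of shifts of such modules. Next let $N'\to N\to N''$ be a triangle such that $e^a$ kills $N'$ and $e^b$ kills $N''$. The composite of $e^b\otimes N$ with $J^{\otimes b}[b]\otimes N\to J^{\otimes b}[b]\otimes N''$ factors through $e^b\otimes N''=0$, so $e^b\otimes N$ lifts to $J^{\otimes b}[b]\otimes N'$. On that object $e^a$ is zero, so $e^{a+b}$ kills $N$. The complex $X$ is built from cells $G/H\times D^i$, with $H$ proper because $X^G=\emptyset$. The skeletal filtration of $k\wedge X_+$ has at most $n$ layers, each a finite sum of modules $k[G/H][i]$. So $e^n$ kills $k\wedge X_+$ and its retract $k$, which means $e^n=0$.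

Finally assume $e^n=0$. Let $X_0=\coprod_MG/M$, and let $X$ be the simplicial complex with vertex set $X_0\times\{1,\dots,n\}$ whose simplices are the sets of vertices with distinct second coordinates (the $n$-fold join of $X_0$). It has dimension $n-1$. A group element that preserves a simplex preserves second coordinates and so fixes each vertex; hence $X$ is a $G$-CW complex, and $X^G=\emptyset$ because $X_0^G=\emptyset$. Order the vertices of each simplex by the second coordinate. Then the augmented chain complex of $X$, which is the cone of $k\wedge X_+\to k$, is the $n$-th tensor power of the two-term complex $[k[X_0]\to k]\simeq J[1]$, compatibly with the inclusions of $k$. This gives a triangle $k\wedge X_+\to k\to J^{\otimes n}[n]$ whose second map is $\pm e^n=0$, so the first map has a section.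
\end{proof}

\begin{lemma}\label{lem:two}
If $G$ is not elementary abelian, then $n_{\mathcal P}(G)\ge2$.
\end{lemma}

\begin{proof}
Otherwise $e=0$ and \eqref{eq:J} splits. But $\mathrm{Hom}_{kG}(k,k[G/M])$ is spanned by the sum of all cosets, whose augmentation is $[G:M]=p=0$ in $k$.
\end{proof}

\begin{example}\label{ex:cyclic}
Let $p=2$ and let $G$ be cyclic of order $2$ or $4$. There is one maximal subgroup $M$, and $J=k$ is spanned by the sum $\nu$ of the two cosets. An element $g$ sends the coset $M$ to $M+x(g)\nu$, where $x\colon G\to\mathbb F_2$ is the nonzero homomorphism, so $e=x\in H^1(G;k)$. For $G=\mathbb Z/2$ this is the polynomial generator, and no power of $e$ vanishes. For $G=\mathbb Z/4$ the square $x^2$ is the Bockstein of $x$, which vanishes because $x$ lifts to a homomorphism to $\mathbb Z/4$; so $n_{\mathcal P}(\mathbb Z/4)=2$.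
\end{example}

Every maximal subgroup contains $\Phi(G)$, so the maximal subgroups of $G$ correspond to those of the elementary abelian group $V=G/\Phi(G)$, and \eqref{eq:J} is inflated from the same sequence for $V$. We write $J$ and $e$ for the module and class over $V$ as well. Then
\begin{equation}\label{eq:inflate}
n_{\mathcal P}(G)\le n\iff e^n\in H^n(V;J^{\otimes n})\ \text{inflates to zero in } H^n(G;J^{\otimes n}).
\end{equation}
As in Example~\ref{ex:cyclic}, the class lives on $V$, and the extension decides which power of it dies.

\section{Extraspecial groups and their extension classes}\label{sec:extra}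

Let $G$ be extraspecial with center $Z=\Phi(G)$, fix an isomorphism $Z\cong\mathbb F_p$, and let $V=G/Z$. The commutator defines an alternating bilinear form on $V$ with values in $\mathbb F_p$, nondegenerate because $Z$ is the whole center. So $V\cong\mathbb F_p^{2h}$ and $|G|=p^{1+2h}$.

\begin{lemma}\label{lem:reps}
An irreducible complex representation of a finite group $G$ has dimension $d$ with $d^2\le|G:Z(G)|$. If $G$ is extraspecial of order $p^{1+2h}$, its irreducible complex representations have dimension $1$ or $p^h$, and both occur.
\end{lemma}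

\begin{proof}
Central elements act by scalars of absolute value $1$, so the character $\chi$ satisfies $|G|=\sum_g|\chi(g)|^2\ge|Z(G)|\,d^2$. Let $G$ be extraspecial. The conjugacy class of a noncentral $g$ is the coset $gZ$, so there are $p+p^{2h}-1$ classes. There are $|G:[G,G]|=p^{2h}$ linear characters, hence $p-1$ others. The squares of their dimensions are at most $p^{2h}$ and add up to $p^{1+2h}-p^{2h}=(p-1)p^{2h}$, so each equals $p^{2h}$.
\end{proof}

Let $\beta$ be the mod $p$ Bockstein and identify $V^*=H^1(V;\mathbb F_p)$. Fix a basis of $V$. For $p=2$ we have $H^*(V;k)=k[y_1,\dots,y_{2h}]$, where $y_1,\dots,y_{2h}$ is the dual basis of $V^*$. For $p$ odd we have $H^*(V;k)=\Lambda\otimes k[y_1,\dots,y_{2h}]$, where $\Lambda=\Lambda(x_1,\dots,x_{2h})$ is the exterior algebra on the dual basis and $y_i=\beta x_i$; in particular $H^2(V;\mathbb F_p)=\Lambda^2V^*\oplus\beta V^*$.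

Let $\omega\in H^2(V;\mathbb F_p)$ be the class of the central extension $Z\to G\to V$. We use its standard properties: the restriction of $\omega$ to a subgroup $V'$ vanishes if and only if the preimage of $V'$ is a split extension; $\omega$ inflates to zero in $H^2(G;\mathbb F_p)$; and $BG\to BV$ is the homotopy fiber of the map $BV\to K(\mathbb Z/p,2)$ classified by $\omega$. A subspace on which a quadratic form vanishes identically is called \emph{totally singular}.

\begin{lemma}\label{lem:class}
\begin{enumerate}
\item[(a)] Let $p=2$. Then $\omega$ is the quadratic form $q$ on $V$ with $q(gZ)=g^2\in Z=\mathbb F_2$, and its polar form $B(v,v')=q(v+v')-q(v)-q(v')$ is the commutator form. In suitable coordinates $q=xy$ for $D_8$ and $q=x^2+xy+y^2$ for $Q_8$. For $2^{1+2h}_-$ the form $q$ has no totally singular subspace of dimension $h$.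
\item[(b)] Let $p$ be odd and $G=G_h$, with $x_i=a_i$ and $x_{h+i}=b_i$. Then $\omega\doteq\sum_{i\le h}x_ix_{h+i}$.
\item[(c)] Let $p$ be odd and $G$ of exponent $p^2$. Then $\omega=\omega_0+\beta\varphi$ with $\omega_0\in\Lambda^2V^*$ and $0\ne\varphi\in V^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The class $\omega$ is a homogeneous quadratic polynomial $\sum_{l\le m}c_{lm}y_ly_m$ over $\mathbb F_2$. It is determined by its values on $V$, since the values at the basis vectors and at their pairwise sums give the coefficients. For $v=gZ\ne0$ the restriction of $\omega$ to $\langle v\rangle$ is $\omega(v)$ times the generator of $H^2(\mathbb Z/2;\mathbb F_2)$, and the preimage of $\langle v\rangle$ is nonsplit exactly when $g^2\ne1$. So $\omega(gZ)=g^2$. Since commutators are central, $(gg')^2=g^2g'^2[g',g]$, which identifies the polar form. The group $D_8$ is generated by two involutions whose product has order $4$, so $q=xy$; in $Q_8$ all noncentral elements have order $4$, so $q=x^2+xy+y^2$.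

The form of a central product is the orthogonal sum of the forms of the factors, and $\sum_{v}(-1)^{q(v)}$ is multiplicative over orthogonal sums. It equals $3-1=2$ for $D_8$ and $1-3=-2$ for $Q_8$, hence $-2^h$ for $2^{1+2h}_-$. Suppose $L$ is totally singular of dimension $h$. Then $B$ vanishes on $L$, so $L^\perp=L$, and $q(v+l)=q(v)+B(v,l)$ for $l\in L$. A coset $v+L\neq L$ contributes $\pm\sum_{l\in L}(-1)^{B(v,l)}=0$ because $B(v,\cdot)$ is a nonzero linear form on $L$, and $L$ contributes $2^h$. The sum would be $2^h\ne-2^h$.

(b) The multiplication exhibits the cocycle $((a,b),(a',b'))\mapsto a\cdot b'$, which is the cochain-level cup product $\sum_ix_i\cup x_{h+i}$.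

(c) Write $\omega=\omega_0+\beta\varphi$. An element of order $p^2$ gives a line $V'\subseteq V$ with nonsplit preimage. Since $\omega_0$ restricts to zero on a line, $\beta\varphi|_{V'}\ne0$, so $\varphi\neq0$.
\end{proof}

\section{Upper bounds from projective spaces and spheres}\label{sec:upper}

Throughout this section $G$ is a finite $p$-group that is not elementary abelian. To apply Proposition~\ref{prop:descr}(c) we need $G$-spaces without fixed points whose chains split off a copy of $k$. A smooth compact $G$-manifold is a finite $G$-CW complex of the same dimension. For such $X$ the cochain complex $C^*(X;k)$ is dual to $k\wedge X_+$, and $H^*(G;C^*(X;k))=H^*(EG\times_GX;k)$.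

\begin{lemma}\label{lem:proj}
If $G$ has an irreducible complex representation $\Delta$ of dimension $d>1$, then $n_{\mathcal P}(G)\le2d-1$. If $p=2$ and $G$ has an irreducible real representation of dimension $d>1$, then $n_{\mathcal P}(G)\le d$.
\end{lemma}

\begin{proof}
Let $X=\mathbb P(\Delta)$, of dimension $2d-2$. A fixed point is an invariant line, so $X^G=\emptyset$. The tautological line bundle is equivariant and defines a line bundle on $EG\times_GX$; let $c\in H^2(G;C^*(X;k))$ be its first Chern class. The powers $c^i$ define a map $\bigoplus_{0\le i<d}k[-2i]\to C^*(X;k)$ in $D(kG)$ whose component for $i=0$ is the unit. On underlying cohomology it sends the generators to the powers of the Chern class of the tautological bundle on $\mathbb{CP}^{d-1}$, which form a basis of $H^*(\mathbb{CP}^{d-1};k)$. So the map is an equivalence, the unit $k\to C^*(X;k)$ has a retraction, and dually $k\wedge X_+\to k$ has a section. In the real case take the real projective space, of dimension $d-1$, and the first Stiefel--Whitney class of the tautological bundle; its powers form a basis of $H^*(\mathbb{RP}^{d-1};k)$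 because $k$ has characteristic $2$.
\end{proof}

Chern classes of a complex representation $\Delta$ are those of the bundle $EG\times_G\Delta\to BG$.

\begin{lemma}\label{lem:sphere}
Let $\Delta$ be a complex representation of $G$ of dimension $m\ge1$ with $\Delta^G=0$. If $c_m(\Delta)=0$ in $H^{2m}(G;k)$, then $n_{\mathcal P}(G)\le2m$.
\end{lemma}

\begin{proof}
The unit sphere $S(\Delta)$ has dimension $2m-1$ and no fixed point. The cofiber sequence $S(\Delta)_+\to S^0\to S^\Delta$, with $S^\Delta$ the one-point compactification, gives a triangle $k\wedge S(\Delta)_+\to k\xrightarrow{\epsilon}k\wedge S^\Delta$. The group preserves the orientation of $\Delta$, so $k\wedge S^\Delta\simeq k[2m]$ and $\epsilon$ is a class in $H^{2m}(G;k)$. The dual of $\epsilon$ is restriction to the zero section, applied to a generator of $H^{2m}(G;(k\wedge S^\Delta)^\vee)\cong k$, and the Thom class is such a generator. So $\epsilon$ is a nonzero multiple of the Euler class $c_m(\Delta)$. If it vanishes, the first map of the triangle has a section.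
\end{proof}

\begin{proposition}\label{prop:upper}
All upper bounds for $n_{\mathcal P}$ in Theorems~\ref{thm:A} and~\ref{thm:B} hold.
\end{proposition}

\begin{proof}
\emph{Non-abelian groups.} Lemma~\ref{lem:proj} gives $n_{\mathcal P}(G)\le2d-1$, and $d^2\le|G:Z(G)|\le|G|/p$ by Lemma~\ref{lem:reps}, since a nontrivial $p$-group has nontrivial center. For $G_h$ we have $d=p^h=(|G_h|/p)^{1/2}$.

\emph{The groups $2^{1+2h}_+$.} The center of $D_8$ acts by $-1$ on the two-dimensional real representation, so the external tensor product of $h$ copies descends to the central product. Its complexification is an external tensor product of irreducible complex representations, hence irreducible. Lemma~\ref{lem:proj} gives $n_{\mathcal P}\le2^h$.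

\emph{Abelian groups.} An abelian $p$-group that is not elementary abelian surjects onto $\mathbb Z/p^2$. Let $\chi$ be the pullback of a faithful character of $\mathbb Z/p^2$. Then $\chi^p$ is nontrivial and $c_1(\chi^p)=p\,c_1(\chi)=0$ in $H^2(G;k)$. Lemma~\ref{lem:sphere} gives $n_{\mathcal P}(G)\le2$.

\emph{Extraspecial groups of exponent $p^2$, $p$ odd.} With the notation of Lemma~\ref{lem:class}(c), $\omega$ inflates to zero, so $\beta\varphi=-\omega_0$ in $H^2(G;k)$. Then $(\beta\varphi)^{h+1}=\pm\omega_0^{h+1}=0$ in $H^*(G;k)$, because $\Lambda^{2h+2}V^*=0$. The character $\chi_\varphi(g)=\exp(2\pi i\varphi(g)/p)$ is nontrivial, and its first Chern class is up to sign the integral Bockstein of $\varphi$, which reduces to $\beta\varphi$. So the sum of $h+1$ copies of $\chi_\varphi$ has top Chern class $\pm(\beta\varphi)^{h+1}=0$, and Lemma~\ref{lem:sphere} gives $n_{\mathcal P}(G)\le2h+2$.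
\end{proof}

The abelian and non-abelian cases together show directly that $n_{\mathcal P}(G)$ is finite for every $G$ that is not elementary abelian.

\section{Localization on the Frattini quotient}\label{sec:local}

From now on $G$ is extraspecial, with $Z$, $V$, $\omega$ as in Section~\ref{sec:extra}. By \eqref{eq:inflate} we need a way to see that $e^c$ does not inflate to zero, without knowing $H^*(V;J^{\otimes c})$. The fiber of $e$ is induced from maximal subgroups, so $e$ becomes invertible as soon as the cohomology of the maximal subgroups is discarded. One class does this for all of them.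

Let $f\in k[y_1,\dots,y_{2h}]\subseteq H^*(V;k)$ be the product of all nonzero $\mathbb F_p$-linear forms in the $y_i$. Equivalently, $f$ is the product over $0\ne\varphi\in V^*$ of the classes $\varphi$ if $p=2$ and $\beta\varphi$ if $p$ is odd. Every maximal subgroup of $V$ is some $\ker\varphi$, so $f$ restricts to zero on it. Put
\[
\mathcal O=k[y_1,\dots,y_{2h}][f^{-1}],\qquad \Gamma=H^*(V;k)[f^{-1}],
\]
so $\Gamma=\mathcal O$ for $p=2$ and $\Gamma=\Lambda\otimes\mathcal O$ for $p$ odd.

\begin{lemma}\label{lem:loc}
For $N\in D(kV)$ and $n\geq0$, multiplication by $e^n$ is an isomorphism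
\[
H^*(V;N)[f^{-1}]\xrightarrow{\ \cong\ }H^{*+n}(V;J^{\otimes n}\otimes N)[f^{-1}],
\]
linear over $H^*(V;k)$ up to sign.
\end{lemma}

\begin{proof}
The fiber of $e\otimes N\colon N\to J[1]\otimes N$ is $\bigoplus_Mk[V/M]\otimes N$. By Shapiro's lemma its cohomology is $\bigoplus_MH^*(M;N)$, on which $f$ acts through $f|_M=0$. Localization is exact, so the long exact sequence shows that $e$ induces an isomorphism after inverting $f$. Apply this to $N,\ J\otimes N,\ \dots,\ J^{\otimes(n-1)}\otimes N$.
\end{proof}

The proof works for every nontrivial elementary abelian $p$-group $V$. With $N=k$ it shows $e^n\ne0$ for all $n$, because $\Gamma\neq0$. This is why elementary abelian groups are excluded from the question.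

\begin{example}[$Q_8$ and $D_8$]\label{ex:Q8}
Let $G$ be $Q_8$ or $D_8$, so $V=\mathbb F_2^2$, $H^*(V;k)=k[x,y]$, $f=xy(x+y)$ and $\omega=q$. When does $e^2$ inflate to zero? For a $kV$-module $Y$ we have $H^1(Z;Y)^V=\mathrm{Hom}(Z,Y^V)=H^0(V;Y)$, and the inflation-restriction sequence ends with
\[
H^0(V;Y)\xrightarrow{\ q\ }H^2(V;Y)\xrightarrow{\ \mathrm{inf}\ }H^2(G;Y).
\]
So if $e^2$ inflates to zero, then $e^2=q\alpha$ for some $\alpha\in H^0(V;J^{\otimes2})$. By Lemma~\ref{lem:loc}, $H^*(V;J^{\otimes2})[f^{-1}]$ is a free $\mathcal O$-module on $e^2$. Writing $\alpha=\gamma e^2$ with $\gamma\in\mathcal O$, we get $q\gamma=1$: the form $q$ is invertible in $\mathcal O$.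

For $Q_8$ this is false. If $\zeta\in\bar k$ is a primitive cube root of unity, then $q=x^2+xy+y^2$ vanishes at $(\zeta,1)$, while $f(\zeta,1)=\zeta(\zeta+1)=1$. Hence $e^2\ne0$ on $Q_8$ and $n_{\mathcal P}(Q_8)\ge3$, which matches the upper bound from $\mathbb{CP}^1$. For $D_8$ the form $q=xy$ divides $f$, the obstruction disappears, and indeed $n_{\mathcal P}(D_8)\le2$ by $\mathbb{RP}^1$.
\end{example}

In the example the kernel of inflation in degree $2$ was governed by $H^1(Z)$ alone. To say the same in degree $c$ we package the cohomology of $Z$ in one object over $V$. For a map of spaces $\pi\colon T'\to T$ the pullback $\pi^*$ has a right adjoint $\pi_*$, with $H^*(T;\pi_*N)=H^*(T';N)$. The object $\pi_*k$ is the commutative algebra of \emph{fiberwise cochains}: its underlying complex at a point is the cochain complex of the homotopy fiber, and its formation commutes with pullback along maps into $T$. Let $\pi\colon BG\to BV$ and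
\[
R=\pi_*k\in D(kV),\qquad \mathcal H^*(R)=H^*(Z;k).
\]
For a finite-dimensional $kV$-module $Y$ the projection formula $\pi_*\pi^*Y\simeq Y\otimes R$ gives $H^*(G;Y)=H^*(V;Y\otimes R)$, and inflation is induced by the unit $k\to R$. If an object $N$ comes with a map from $k$, we write $1\in H^0(V;N)$ for its class.

\begin{proposition}\label{prop:crit}
Let $\widetilde R\to R$ be a map under $k$ in $D(kV)$ whose cofiber is concentrated in degrees $\ge c$, where $c\geq1$. If $1\ne0$ in $H^*(V;\widetilde R)[f^{-1}]$, then $n_{\mathcal P}(G)\ge c+1$.
\end{proposition}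

\begin{proof}
Let $Y=J^{\otimes c}$. The fiber of $Y\otimes\widetilde R\to Y\otimes R$ is concentrated in degrees $\ge c+1$, so by \eqref{eq:vanish} the map $H^c(V;Y\otimes\widetilde R)\to H^c(V;Y\otimes R)=H^c(G;Y)$ is injective. It sends $e^c\cdot1$ to the inflation of $e^c$. If $n_{\mathcal P}(G)\le c$, this inflation vanishes by \eqref{eq:inflate}, so $e^c\cdot1=0$, and Lemma~\ref{lem:loc} with $N=\widetilde R$ gives $1=0$ in $H^*(V;\widetilde R)[f^{-1}]$.
\end{proof}

The twisted coefficients are gone. The obvious choice of $\widetilde R$ is a truncation of $R$, and the fate of $1$ in the cohomology of truncations is what the bottom row of a spectral sequence records.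

\section{The truncation spectral sequence and transgression}\label{sec:ss}

\subsection*{The spectral sequence}
Let $S\in D(T)$ be concentrated in degrees $\ge0$. The truncations $\tau^{\le j}S$ fit into triangles $\tau^{\le j-1}S\to\tau^{\le j}S\to\mathcal H^j(S)[-j]$. Put $H^n_{\le j}=H^n(T;\tau^{\le j}S)$ and $E_2^{i,j}=H^i(T;\mathcal H^j(S))$. The long exact sequences
\[
\cdots\to H^n_{\le j-1}\to H^n_{\le j}\to E_2^{n-j,j}\xrightarrow{\ \partial\ }H^{n+1}_{\le j-1}\to\cdots
\]
form an exact couple, whose spectral sequence $E(S)$ is described as follows. Let $n=i+j$ and $r\ge2$. A class $x\in E_2^{i,j}$ \emph{survives to page $r$} if $\partial x$ is the image of some $y\in H^{n+1}_{\le j-r+1}$. The group $E_r^{i,j}$ is the group of such $x$ modulo the image of $\ker(H^n_{\le j}\to H^n_{\le j+r-2})$, and $d_r[x]\in E_r^{i+r,j-r+1}$ is the class of the image of $y$ in $E_2^{i+r,j-r+1}$. One has $E_{r+1}=H(E_r,d_r)$. We call $E_r^{*,j}$ the $j$-th row; $d_r$ lowers the row by $r-1$. For fiberwise cochains this is a form of the Serre spectral sequence. We use this form because the two facts we need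 can be read off from the definition.

\begin{lemma}\label{lem:row}
\begin{enumerate}
\item[(a)] For $m\ge0$, $E_{m+2}^{*,0}$ is the image of $H^*(T;\tau^{\le0}S)\to H^*(T;\tau^{\le m}S)$.
\item[(b)] Let $j\ge1$. Suppose $x\in E_2^{i,j}$ is the image of $\tilde x\in H^{i+j}(T;\tau^{\le j}S/\tau^{\le0}S)$, and let $y\in H^{i+j+1}_{\le0}=E_2^{i+j+1,0}$ be the boundary of $\tilde x$. Then $x$ survives to page $j+1$ and $d_{j+1}[x]=[y]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\tau^{\le-1}S=0$, we have $E_2^{n,0}=H^n_{\le0}$, every class in row $0$ survives to all pages, and $E_{m+2}^{n,0}=H^n_{\le0}/\ker(H^n_{\le0}\to H^n_{\le m})$. (b) The triangle $\tau^{\le0}S\to\tau^{\le j}S\to\tau^{\le j}S/\tau^{\le0}S$ maps to the triangle $\tau^{\le j-1}S\to\tau^{\le j}S\to\mathcal H^j(S)[-j]$, so $\partial x$ is the image of $y$.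
\end{proof}

If $S$ is a commutative algebra, the product maps $\tau^{\le a}S\otimes\tau^{\le b}S$ to $\tau^{\le a+b}S$, because the source has no cohomology above degree $a+b$. The filtration is multiplicative, so each $E_r$ is a graded-commutative algebra, $d_r$ is a derivation, and $E_{r+1}=H(E_r,d_r)$ as algebras. We use repeatedly the following consequence.
\begin{equation}\label{eq:persist}
\begin{array}{l}
\text{If $E_r$ is generated as an algebra by row $0$ and by elements that}\\
\text{survive to page $r'\ge r$, then $d_r=\dots=d_{r'-1}=0$ and $E_r=E_{r'}$.}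
\end{array}
\end{equation}

\subsection*{Path fibrations}
Let $K$ be a simply connected Eilenberg--MacLane space of finite type, with path fibration $\mathrm{pr}\colon PK\to K$, contractible total space and connected fiber $\Omega K$. Let $S_K=\mathrm{pr}_*k\in D(K)$. For a map $\psi\colon BV\to K$ let $S_\psi=\psi^*S_K\in D(kV)$, the algebra of fiberwise cochains of $\mathrm{hofib}(\psi)\to BV$. In particular $S_\omega=R$. The local systems $\mathcal H^j$ are trivial because $K$ is simply connected, and $\tau^{\le0}S_K=k$, $\tau^{\le0}S_\psi=k$. Thus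
\[
E_2^{i,j}(S_K)=H^i(K;k)\otimes H^j(\Omega K;k),\qquad E_2^{i,j}(S_\psi)=H^i(V;k)\otimes H^j(\Omega K;k),
\]
and there is a multiplicative map $E(S_K)\to E(S_\psi)$ equal to $\psi^*\otimes\mathrm{id}$ on $E_2$. The inclusion $\mathbb F_p\subseteq k$ also induces a multiplicative map of spectral sequences. So every differential found in the universal example $E(S_K)$ over $\mathbb F_p$ can be pushed into $E(S_\psi)$ over $k$.

We recall the properties of Steenrod operations that we use. For $p=2$, $Sq^i$ has degree $i$, $Sq^ix=x^2$ if $|x|=i$, $Sq^ix=0$ if $|x|<i$, and the total square $\sum_iSq^i$ is a ring homomorphism. For $p$ odd, $P^i$ has degree $2i(p-1)$, $P^ix=x^p$ if $|x|=2i$, $P^ix=0$ if $|x|<2i$, the total power $\sum_iP^i$ is a ring homomorphism, and $\beta$ is a derivation with the sign rule. All are natural for maps of pairs and commute up to sign with the coboundary of a pair.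

\begin{lemma}\label{lem:trans}
Let $k=\mathbb F_p$. There are linear maps $\sigma\colon\tilde H^{j+1}(K)\to\tilde H^j(\Omega K)$, $j\ge1$, with the following properties.
\begin{enumerate}
\item[(a)] $\sigma$ commutes up to sign with Steenrod operations and $\beta$, and $\sigma\delta^*=(\Omega\delta)^*\sigma$ for a pointed map $\delta\colon K\to K'$.
\item[(b)] For $y\in\tilde H^{j+1}(K)$ the class $\sigma(y)\in E_2^{0,j}(S_K)$ survives to page $j+1$, and $d_{j+1}\sigma(y)=\pm[y]$.
\item[(c)] If $K$ is $K(\mathbb Z,n)$ or $K(\mathbb Z/p,n)$ with mod $p$ fundamental class $\iota$, then $\sigma(\iota)$ generates $H^{n-1}(\Omega K)\cong\mathbb F_p$.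
\end{enumerate}
\end{lemma}

\begin{proof}
Let $Q=S_K/\tau^{\le0}S_K$ and let $\mathrm{Cyl}\simeq K$ be the mapping cylinder of $\mathrm{pr}$. Applying $\lim_K$ to $\mathbb F_p\to S_K$ gives $C^*(\mathrm{Cyl})\to C^*(PK)$, whose cofiber is $C^*(\mathrm{Cyl},PK)[1]$. Hence $H^j(K;Q)=H^{j+1}(\mathrm{Cyl},PK)$, and the boundary map $H^j(K;Q)\to H^{j+1}(K)$ is, up to sign, the map $H^{j+1}(\mathrm{Cyl},PK)\to H^{j+1}(\mathrm{Cyl})$. It is an isomorphism onto $\tilde H^{j+1}(K)$ since $PK$ is contractible. Restriction of $Q$ to the base point corresponds to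
\[
H^{j+1}(\mathrm{Cyl},PK)\to H^{j+1}(\mathrm{Cone}(\Omega K),\Omega K)\cong\tilde H^j(\Omega K).
\]
Let $\sigma$ be the resulting composite, the cohomology suspension. It is built from maps of pairs and a coboundary, which gives (a).

The cofiber of $\tau^{\le j}S_K/\tau^{\le0}S_K\to Q$ is concentrated in degrees $\ge j+1$, so by \eqref{eq:vanish} this map is an isomorphism on $H^j(K;-)$. The class in $H^{j+1}(\mathrm{Cyl},PK)$ that corresponds to $y$ is therefore a class $\tilde x\in H^j(K;\tau^{\le j}S_K/\tau^{\le0}S_K)$ with boundary $\pm y$. Its image in $E_2^{0,j}=H^0(K;\mathcal H^j)$ is determined by its value at the base point, which is $\sigma(y)$. Lemma~\ref{lem:row}(b) gives (b). For (c), rows $1,\dots,n-2$ vanish, so $E_n^{n,0}=H^n(K)$ and $d_n\sigma(\iota)=\pm\iota\ne0$.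
\end{proof}

\subsection*{Localized pages}
The class $f$ lies in row $0$ of $E(S_\psi)$, is central, and is killed by all $d_r$. Since localization is exact, $\mathbb E_r(\psi)=E_r(S_\psi)[f^{-1}]$ is again a multiplicative spectral sequence, with $\mathbb E_2(\psi)=\Gamma\otimes H^*(\Omega K;k)$, and \eqref{eq:persist} holds for it. Lemma~\ref{lem:row}(a) localizes to
\begin{equation}\label{eq:row}
\mathbb E_{m+2}^{*,0}(\psi)=\mathrm{image}\big(\Gamma\to H^*(V;\tau^{\le m}S_\psi)[f^{-1}]\big),\qquad\gamma\mapsto\gamma\cdot1 .
\end{equation}

\section{Frobenius twists of an alternating form}\label{sec:algebra}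

In Example~\ref{ex:Q8} everything came down to a zero of $q$ off the rational lines. In general the differentials hit a sequence of polynomials obtained from the extension class by Steenrod operations. To compute the pages we need this sequence to be regular in $\mathcal O$, and to conclude we need a common zero where $f\ne0$. This section is pure commutative algebra.

Let $\bar V=V\otimes\bar k=\bar k^{2h}$, with coordinates $y=(y_1,\dots,y_{2h})$ and Frobenius map $F y=(y_i^p)_i$. A subspace of $\bar V$ is \emph{rational} if it is spanned by vectors with coordinates in $\mathbb F_p$. There are finitely many, intersections of rational subspaces are rational, and $F$ preserves each of them. For rational $W$ let $W^\circ$ be the set of points of $W$ that lie in no proper rational subspace of $W$. The polynomial $f$ vanishes exactly on the rational hyperplanes, so $\bar V^\circ$ is the set of $\bar k$-points of $\operatorname{Spec}\mathcal O$.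

\begin{lemma}\label{lem:moore}
Let $W_0\subseteq W$ be rational subspaces, $d=\dim W/W_0$, and $y\in W^\circ$. For every $j\ge0$ the images of $F^jy,\dots,F^{j+d-1}y$ form a basis of $W/W_0$.
\end{lemma}

\begin{proof}
Choose rational coordinates $W/W_0\cong\bar k^d$, so that $F$ acts by raising coordinates to the $p$-th power. Let $\bar y$ be the image of $y$, and let $l$ be minimal with $F^l\bar y\in U=\langle\bar y,\dots,F^{l-1}\bar y\rangle$. Then $\dim U=l$, and $F(U)\subseteq U$ because $F(\sum c_iF^i\bar y)=\sum c_i^pF^{i+1}\bar y$. Let $r_1,\dots,r_l$ be the basis of $U$ in reduced row echelon form. The vectors $Fr_1,\dots,Fr_l$ lie in $U$ and are again in reduced row echelon form, so by uniqueness $Fr_i=r_i$. Thus the $r_i$ have coordinates in $\mathbb F_p$ and $U$ is rational. Its preimage in $W$ is rational and contains $y$, so $U=W/W_0$ and $l=d$. This is the case $j=0$. Applying $F^j$ raises the determinant of $d$ vectors to the power $p^j$, so it takes bases to bases.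
\end{proof}

An element of a finitely generated $k$-algebra that vanishes at no $\bar k$-point lies in no maximal ideal, by the Nullstellensatz, and so is invertible. Taking $W=\bar V$ and $W_0=0$ or $W_0=\{y_1=\dots=y_h=0\}$ we obtain:
\begin{equation}\label{eq:det}
\det\big(y_i^{p^j}\big)_{1\le i\le2h,\ 0\le j<2h}\quad\text{and}\quad\det\big(y_i^{p^j}\big)_{1\le i\le h,\ 0\le j<h}\quad\text{are invertible in }\mathcal O .
\end{equation}

Let $B$ be a nondegenerate alternating form on $V$ over $\mathbb F_p$, with matrix $(B_{lm})$, so that $B(F^jy,y)=\sum_{l,m}B_{lm}\,y_l^{p^j}y_m$. Let $0\le t\le2h-1$, and let $\theta_1,\dots,\theta_t$ be the following polynomials.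
\begin{itemize}
\item For $p$ odd: $\theta_j=v_j:=B(F^jy,y)$, $1\le j\le t$.
\item For $p=2$: $\theta_{j+1}=q_j$, $0\le j\le t-1$, where $q_0=q$ is a quadratic form over $\mathbb F_2$ with polar form $B$ and $q_j=B(F^jy,y)$ for $j\ge1$.
\end{itemize}
Since $p$-th powers have zero differential, $d\,B(F^jy,y)=B(F^jy,dy)$ for $j\ge1$. For $p=2$ and $q=\sum_{l\le m}c_{lm}y_ly_m$ we have $dq=\sum_{l<m}c_{lm}(y_l\,dy_m+y_m\,dy_l)=B(y,dy)$. In both cases the differentials $d\theta_1,\dots,d\theta_t$ are the forms $B(F^jy,dy)$ for $t$ consecutive values of $j$ in the range $0\le j<2h$.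

\begin{lemma}\label{lem:regular}
For $1\le j\le t$, multiplication by $\theta_j$ is injective on $\mathcal O/(\theta_1,\dots,\theta_{j-1})$.
\end{lemma}

\begin{proof}
By \eqref{eq:det} the vectors $F^jy$, $0\le j<2h$, form a basis of $\mathcal O^{2h}$. As $B$ is nondegenerate, the forms $B(F^jy,dy)$ are a basis of $\Omega_{\mathcal O/k}$, and the $d\theta_i$ are part of it. We check injectivity after localizing at a maximal ideal $\mathfrak m$ with residue field $\kappa$. If $\mathfrak m$ does not contain all of $\theta_1,\dots,\theta_{j-1}$, the localized module is zero. If it contains these but not $\theta_j$, then $\theta_j$ is invertible. If it contains $\theta_1,\dots,\theta_j$, their images under the $\kappa$-linear map $d\colon\mathfrak m/\mathfrak m^2\to\Omega_{\mathcal O/k}\otimes\kappa$ are linearly independent, so they are independent in $\mathfrak m/\mathfrak m^2$. Hence they are part of a regular system of parameters of the regular local ring $\mathcal O_{\mathfrak m}$, and such a system is a regular sequence.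
\end{proof}

The lemma allows the quotient to be zero. The next one finds a common zero in $\bar V^\circ$ by a dimension count: the zero set is too large to fit inside the rational hyperplanes.

\begin{lemma}\label{lem:nonzero}
$\mathcal O/(\theta_1,\dots,\theta_t)\ne0$ in each of the following cases: \textup{(a)} $t=h-1$; \textup{(b)} $p=2$, $t=h$, and $q$ has no totally singular subspace of dimension $h$ in $V$.
\end{lemma}

\begin{proof}
Let $\Sigma\subseteq\bar V$ be the common zero set of the $\theta_j$. It contains $0$, and by Krull's height theorem its components have dimension at least $2h-t\ge1$. Suppose the quotient is zero. Then a power of $f$ lies in the ideal $(\theta_1,\dots,\theta_t)$ of the polynomial ring, so $\Sigma$ lies in the union of the rational hyperplanes. Each point of $\Sigma$ lies in $W^\circ$ for the smallest rational subspace $W$ containing it, and this $W$ is proper. So $\Sigma$ is a finite union of locally closed sets $\Sigma\cap W^\circ$, and $\dim(\Sigma\cap W^\circ)\ge2h-t$ for some proper rational $W$.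

Let $W_0$ be the radical of $B|_W$, a rational subspace, and $\rho=\dim W_0$. At $y\in\Sigma\cap W^\circ$ the differentials of the $\theta_j|_W$ are the linear forms $B(F^jy,\cdot)|_W$ for $t$ consecutive $j$. The map $W/W_0\to W^*$, $w\mapsto B(w,\cdot)|_W$, is injective, so by Lemma~\ref{lem:moore} these forms have rank at least $\min(t,\dim W-\rho)$. The dimension of $\Sigma\cap W$ at $y$ is at most that of its tangent space, which lies in the common kernel of these forms. Therefore
\[
2h-t\le\dim(\Sigma\cap W^\circ)\le\max(\dim W-t,\ \rho).
\]
As $\dim W<2h$, this forces $\rho\ge2h-t$. Also $\rho\le h$, because $W_0$ is totally isotropic for the nondegenerate form $B$.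

(a) If $t=h-1$, then $\rho\ge h+1$, a contradiction.

(b) If $t=h$, then $\rho=h$, so $W_0\subseteq W\subseteq W_0^\perp=W_0$. Thus $\dim W=h$ and $B|_W=0$. In rational coordinates $s_1,\dots,s_h$ on $W$ the form $q|_W$ has no mixed terms, so $q|_W=\sum c_is_i^2=\ell^2$ with $c_i\in\mathbb F_2$ and $\ell=\sum c_is_i$. By hypothesis $q$ does not vanish on the rational points of $W$, so $\ell\ne0$. Since $q=\theta_1$, the set $\Sigma\cap W$ lies in the proper rational subspace $\ker\ell$, and $\Sigma\cap W^\circ=\emptyset$, a contradiction.
\end{proof}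

\begin{remark}\label{rem:sharp}
The hypothesis in (b) is needed: for $h=1$ and $q=xy$ the quotient $\mathcal O/(q)$ is zero. For $p$ odd, (a) is best possible. If $v_1,\dots,v_h$ vanished at $y\in\bar V^\circ$, then $B(F^iy,F^jy)=B(F^{i-j}y,y)^{p^j}=0$ for $0\le j\le i\le h$, so the $h+1$ vectors $y,Fy,\dots,F^hy$, independent by Lemma~\ref{lem:moore}, would span a totally isotropic subspace of dimension $h+1$. Hence $\mathcal O/(v_1,\dots,v_h)=0$.
\end{remark}

\section{The lower bound for $p=2$}\label{sec:two}

\begin{proposition}\label{prop:two}
$n_{\mathcal P}(2^{1+2h}_-)\ge2^h+1$ and $n_{\mathcal P}(2^{1+2h}_+)\ge2^{h-1}+1$.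
\end{proposition}

\begin{proof}
Let $q=\omega$ and $B$ be as in Lemma~\ref{lem:class}(a), and let $t=h$ for the minus type and $t=h-1$ for the plus type. Take $K=K(\mathbb Z/2,2)$ with fundamental class $\iota$ and $\psi=\omega$, so $S_\psi=R$. By Lemma~\ref{lem:trans}(c), $H^*(\Omega K;k)=k[z]$ with $z=\sigma(\iota)$ of degree $1$. Put $z_j=z^{2^j}$ and $\mathbb E_r=\mathbb E_r(\omega)$.

\emph{Transgressions.} We have $z_j=Sq^{2^{j-1}}\cdots Sq^2Sq^1z$. By Lemma~\ref{lem:trans} and naturality, $z_j$ survives to page $2^j+1$ and $d_{2^j+1}z_j$ is the class of $Sq^{2^{j-1}}\cdots Sq^1q$. This polynomial is $q_j$. For $j=0$ it is $q$. From $Sq^1(y_ly_m)=y_l^2y_m+y_ly_m^2$, which vanishes for $l=m$, we get $Sq^1q=\sum_{l<m}c_{lm}(y_l^2y_m+y_m^2y_l)=B(Fy,y)=q_1$. For $j\ge1$ the total square of $y_l^{2^j}y_m$ is $(y_l^{2^j}+y_l^{2^{j+1}})(y_m+y_m^2)$, whose only term of degree $2^{j+1}+1$ is $y_l^{2^{j+1}}y_m$; so $Sq^{2^j}q_j=q_{j+1}$.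

\emph{Pages.} We claim that $\mathbb E_{2^j+1}=\big(\mathcal O/(q_0,\dots,q_{j-1})\big)[z_j]$ for $0\le j\le t$. For $j=0$ this is $\mathbb E_2=\mathcal O[z]$. Assume it for some $j<t$. The differential is $d_{2^j+1}(\gamma z_j^i)=i\,q_j\gamma z_j^{i-1}$. It vanishes for even $i$, and for odd $i$ it is injective by Lemma~\ref{lem:regular}, with image $q_j$ times the row of $z_j^{i-1}$. So $\mathbb E_{2^j+2}=\big(\mathcal O/(q_0,\dots,q_j)\big)[z_{j+1}]$, and this equals $\mathbb E_{2^{j+1}+1}$ by \eqref{eq:persist}.

\emph{Conclusion.} By Lemmas~\ref{lem:nonzero} and~\ref{lem:class}(a), the ring $\mathbb E_{2^t+1}^{*,0}=\mathcal O/(q_0,\dots,q_{t-1})$ is nonzero, so $1\ne0$ in it. Let $\widetilde R=\tau^{\le2^t-1}R$; the cofiber of $\widetilde R\to R$ is concentrated in degrees $\ge2^t$. By \eqref{eq:row} with $m=2^t-1$, we have $1\ne0$ in $H^*(V;\widetilde R)[f^{-1}]$. Proposition~\ref{prop:crit} gives $n_{\mathcal P}(G)\ge2^t+1$.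
\end{proof}

\section{The lower bound for $p$ odd}\label{sec:odd}

Let $p$ be odd and $G=G_h$. Now $H^*(Z;k)=\Lambda(z)\otimes k[\beta z]$, and the first differential sends $z$ to $\omega\in\Lambda^2$. This class is nilpotent, so there is no regular sequence to start with, and the page $\mathbb E_3(\omega)$ is awkward. We therefore separate the two factors of $H^*(Z;k)$. The polynomial factor comes from an algebra $R'$ with cohomology $k[w]$, whose localized spectral sequence is as clean as the one for $p=2$. The exterior factor is $\tau^{\le1}R$, the cone on $\omega$, and we treat it by hand at the end.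

\subsection*{The universal example}
The algebra $R'$ will be pulled back from the path fibration over $K=K(\mathbb Z,3)$, with fiber $K(\mathbb Z,2)=\mathbb{CP}^\infty$. Let $\iota_3$ be the mod $p$ fundamental class and define
\[
\tilde u_0=\iota_3,\qquad\tilde u_{j+1}=P^{p^j}\tilde u_j,\qquad\tilde v_{j+1}=\beta\tilde u_{j+1}\qquad(j\ge0),
\]
so $|\tilde u_j|=2p^j+1$ and $|\tilde v_j|=2p^j+2$. By Cartan's computation,
\[
H^*(K(\mathbb Z,3);\mathbb F_p)=\Lambda(\tilde u_0,\tilde u_1,\dots)\otimes\mathbb F_p[\tilde v_1,\tilde v_2,\dots].
\]
By Lemma~\ref{lem:trans}(c), $H^*(\Omega K;\mathbb F_p)=\mathbb F_p[w]$ with $w=\sigma(\iota_3)$ of degree $2$. Put $w_j=w^{p^j}$. Unlike the case $p=2$, the transgression $\tilde u_j$ of $w_j$ has square zero, so it leaves the class $\tilde u_jw_j^{p-1}$ behind, and a second family of differentials appears.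

\begin{lemma}\label{lem:KZ3}
In $E(S_K)$ over $\mathbb F_p$, for all $j\ge0$:
\begin{enumerate}
\item[(i)] $w_j$ survives to page $2p^j+1$, and $d_{2p^j+1}w_j\doteq\tilde u_j$;
\item[(ii)] the element $\tilde\xi_j=\tilde u_jw_j^{p-1}\in E_{2p^j+1}$ survives to page $2p^j(p-1)+1$, and $d_{2p^j(p-1)+1}\tilde\xi_j\doteq\tilde v_{j+1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $P^{p^j}w_j=w_j^p=w_{j+1}$, we have $\sigma(\tilde u_j)=\pm w_j$, and (i) follows from Lemma~\ref{lem:trans}(b). Let $\mathcal C_j=\Lambda(\tilde u_j,\tilde u_{j+1},\dots)\otimes\mathbb F_p[\tilde v_{j+1},\tilde v_{j+2},\dots]$. We show by induction that $E_{2p^j+1}=\mathcal C_j[w_j]$ and that (ii) holds. For $j=0$ we have $E_3=E_2=\mathcal C_0[w]$ because the odd rows vanish.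

Assume $E_{2p^j+1}=\mathcal C_j[w_j]$. The differential is determined by $d(w_j^i)\doteq i\,\tilde u_jw_j^{i-1}$. On $\Lambda(\tilde u_j)\otimes\mathbb F_p[w_j]$ the cycles are spanned by the $w_j^{pi}$ and the $\tilde u_jw_j^i$, and the boundaries by the $\tilde u_jw_j^{i-1}$ with $p\nmid i$. Hence
\[
E_{2p^j+2}=\mathcal C_j'\otimes\Lambda(\tilde\xi_j)\otimes\mathbb F_p[w_{j+1}],\qquad\mathcal C'_j=\mathcal C_j/(\tilde u_j).
\]
The class $\tilde\xi_j$ lies in row $2p^j(p-1)$, and the rows strictly between $0$ and $2p^j(p-1)$ vanish. So $\tilde\xi_j$ survives to page $r_j=2p^j(p-1)+1$, where $d_{r_j}\tilde\xi_j$ lies in row $0$. We have $2p^j+2\le r_j\le2p^{j+1}$ as $p\ge3$, and $w_{j+1}$ survives to page $2p^{j+1}+1$ by (i). By \eqref{eq:persist}, $E_{r_j}=E_{2p^j+2}$.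

The class $\tilde v_{j+1}\in\mathcal C_j'$ is nonzero. It must become zero on a later page: by Lemma~\ref{lem:row}(a) and \eqref{eq:vanish}, for large $r$ the group $E_r^{n,0}$ embeds in $H^n(K;S_K)=H^n(PK)$, which is zero for $n>0$. A differential that contributes has its source in total degree $2p^{j+1}+1$ and in a positive row. Now $|w_{j+1}|=2p^{j+1}$, $|\tilde\xi_j|=2p^{j+1}+1$, and $\mathcal C_j'$ has nothing in degree $1$. So the only candidates are the scalar multiples of $\tilde\xi_j$, and $d_{r_j}\tilde\xi_j\doteq\tilde v_{j+1}$. This is (ii). As $\tilde v_{j+1}$ is a polynomial generator of $\mathcal C_j'$ and $d_{r_j}w_{j+1}=0$, the homology is $\big(\mathcal C_j'/\tilde v_{j+1}\big)[w_{j+1}]=\mathcal C_{j+1}[w_{j+1}]$. It persists to page $2p^{j+1}+1$ by \eqref{eq:persist}.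
\end{proof}

\subsection*{The algebra $R'$}
Let $\iota_2$ be the fundamental class of $K(\mathbb Z/p,2)$, let $z=\sigma(\iota_2)$, a generator of $H^1(Z;\mathbb F_p)$, and let $\delta\colon K(\mathbb Z/p,2)\to K(\mathbb Z,3)$ classify the integral Bockstein of $\iota_2$, so that $\delta^*\iota_3=\beta\iota_2$. Put $\psi=\delta\circ\omega\colon BV\to K(\mathbb Z,3)$ and $R'=S_\psi$, with $\mathcal H^*(R')=k[w]$. The map $\delta$ induces a map $BG=\mathrm{hofib}(\omega)\to\mathrm{hofib}(\psi)$ over $BV$ which is $\Omega\delta$ on fibers. On fiberwise cochains it gives an algebra map $R'\to R$, and by Lemma~\ref{lem:trans}(a)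
\begin{equation}\label{eq:w}
w=\sigma(\iota_3)\ \longmapsto\ \sigma(\delta^*\iota_3)=\sigma(\beta\iota_2)=\pm\beta z .
\end{equation}

Let $B(s,s')=\sum_{i\le h}(s_is'_{h+i}-s_{h+i}s'_i)$, and define classes in $H^*(V;\mathbb F_p)$ by
\[
u_j=B(F^jy,x)=\sum_{i\le h}\big(y_i^{p^j}x_{h+i}-y_{h+i}^{p^j}x_i\big),\qquad v_j=B(F^jy,y).
\]
Since $\beta$ is a derivation, $\beta\big(\sum x_ix_{h+i}\big)=\sum(y_ix_{h+i}-x_iy_{h+i})=u_0$. The total power fixes each $x_i$ and sends $y_i^{p^j}$ to $(y_i+y_i^p)^{p^j}=y_i^{p^j}+y_i^{p^{j+1}}$, where the second term is $P^{p^j}y_i^{p^j}$; so $P^{p^j}u_j=u_{j+1}$. As $\beta y_i=0$, we have $\beta u_{j+1}=v_{j+1}$. By Lemma~\ref{lem:class}(b), $\psi^*\iota_3=\beta\omega\doteq u_0$, hence $\psi^*\tilde u_j\doteq u_j$ and $\psi^*\tilde v_j\doteq v_j$. So (i) and (ii) of Lemma~\ref{lem:KZ3} hold in $\mathbb E_r=\mathbb E_r(\psi)$ with $u_j$, $v_{j+1}$ and $\xi_j=u_jw_j^{p-1}$ in place of $\tilde u_j$, $\tilde v_{j+1}$ and $\tilde\xi_j$.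

\subsection*{The localized pages of $R'$}
By \eqref{eq:det} and the nondegeneracy of $B$, the classes $u_0,\dots,u_{2h-1}$ form a basis of the free $\mathcal O$-module $\Lambda^1\otimes\mathcal O$. So $\Gamma$ is the exterior algebra $\Lambda_{\mathcal O}(u_0,\dots,u_{2h-1})$. For $0\le j\le h-1$ put $\mathcal O_j=\mathcal O/(v_1,\dots,v_j)$ and
\[
\Gamma_j=\Gamma/(u_0,\dots,u_{j-1},v_1,\dots,v_j)=\Lambda_{\mathcal O_j}(u_j,\dots,u_{2h-1}).
\]
The annihilator of the exterior generator $u_j$ in $\Gamma_j$ is $u_j\Gamma_j$. The quotient $\Gamma_j/u_j$ is free over $\mathcal O_j$, so for $j<h-1$ multiplication by $v_{j+1}$ is injective on it by Lemma~\ref{lem:regular}.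

\begin{lemma}\label{lem:pages}
Let $a=(p-1)p^{h-1}$. Then $\mathbb E_{2a}^{*,0}=\Gamma/(u_0,\dots,u_{h-1},v_1,\dots,v_{h-1})$.
\end{lemma}

\begin{proof}
We show that $\mathbb E_{2p^j+1}=\Gamma_j[w_j]$ for $0\le j\le h-1$. For $j=0$ this is $\mathbb E_3=\mathbb E_2=\Gamma[w]$. Assume it for $j$. Then $d_{2p^j+1}(\gamma w_j^i)\doteq i\,u_j\gamma w_j^{i-1}$. In the row of $w_j^i$ the cycles are $\Gamma_j$ if $p\mid i$ and $u_j\Gamma_j$ otherwise, while the boundaries are $0$ if $p\mid i+1$ and $u_j\Gamma_j$ otherwise. Therefore
\begin{equation}\label{eq:page}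
\mathbb E_{2p^j+2}=(\Gamma_j/u_j)[w_{j+1}]\ \oplus\ u_j\Gamma_j\,w_j^{p-1}[w_{j+1}].
\end{equation}
Let $j<h-1$. This page is generated by row $0$, by $w_{j+1}$ and by $\xi_j$. By \eqref{eq:persist} it persists to page $r_j=2p^j(p-1)+1$. There $d_{r_j}$ vanishes on the first summand and sends $\gamma\xi_jw_{j+1}^i$ to a nonzero scalar multiple of $v_{j+1}\gamma\,w_{j+1}^i$ in the first summand. This map is injective on the second summand: if $v_{j+1}\gamma\in u_j\Gamma_j$, then $\gamma\in u_j\Gamma_j$, so $\gamma u_j=0$. Its cokernel is $\big(\Gamma_j/(u_j,v_{j+1})\big)[w_{j+1}]=\Gamma_{j+1}[w_{j+1}]$, which persists to page $2p^{j+1}+1$ by \eqref{eq:persist}. This completes the induction.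

Take $j=h-1$ in \eqref{eq:page}. The rows strictly between $0$ and $2p^{h-1}(p-1)=2a$ vanish, and $2a\ge4p^{h-1}\ge2p^{h-1}+2$. A differential $d_r$ into row $0$ starts in row $r-1$, so it vanishes for $2p^{h-1}+2\le r\le2a-1$. Hence $\mathbb E_{2a}^{*,0}=\Gamma_{h-1}/u_{h-1}$.
\end{proof}

The computation stops at the right place. By Remark~\ref{rem:sharp}, $v_h$ is invertible in $\mathcal O_{h-1}$, so the differential $d_{2a+1}\xi_{h-1}\doteq v_h$ kills row $0$ entirely.

\subsection*{An annihilator of the extension class}
It remains to bring in the exterior class $z$, that is, to show that a power of $f$ times $1$ is not a multiple of $\omega$ in the cohomology of a truncation of $R'$. The truncation is a module over $H^*(V;k)$ but not an algebra, so the nilpotence of $\omega$ does not settle this. We need an element that annihilates $\omega$ and is still nonzero in row $0$. For $h=1$ we have $\omega\doteq x_1x_2$ and $u_0=y_1x_2-y_2x_1$; as $y_1$ is invertible, $\Gamma/u_0=\Lambda_{\mathcal O}(x_1)$, and $x_1$ does the job. In general we take the product over the first half of the coordinates.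

\begin{lemma}\label{lem:g}
Let $g=x_1x_2\cdots x_h$. Then $g\omega=0$ in $H^*(V;k)$, and $g\ne0$ in $\mathbb E_{2a}^{*,0}$.
\end{lemma}

\begin{proof}
Each term $x_ix_{h+i}$ of $\omega$ contains a factor of $g$, and $x_i^2=0$. Modulo $x_1,\dots,x_h$ we have $u_j\equiv\sum_{i\le h}y_i^{p^j}x_{h+i}$. By the second determinant in \eqref{eq:det}, $x_1,\dots,x_h,u_0,\dots,u_{h-1}$ is a basis of $\Lambda^1\otimes\mathcal O$. So Lemma~\ref{lem:pages} gives $\mathbb E_{2a}^{*,0}=\Lambda_{\mathcal O_{h-1}}(x_1,\dots,x_h)$. Here $g$ generates the top exterior power, which is free of rank one over $\mathcal O_{h-1}$, and $\mathcal O_{h-1}\ne0$ by Lemma~\ref{lem:nonzero}(a).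
\end{proof}

\begin{proposition}\label{prop:odd}
For $p$ odd, $n_{\mathcal P}(G_h)\ge2(p-1)p^{h-1}+1$.
\end{proposition}

\begin{proof}
Let $N=\tau^{\le2a-2}R'$ and $\widetilde R=\tau^{\le1}R\otimes N$, and let $\widetilde R\to R\otimes R\to R$ be given by $R'\to R$ and multiplication. This is a map under $k$. The underlying cohomology of $\widetilde R$ has the basis $z^\epsilon w^i$ with $\epsilon\in\{0,1\}$ and $0\le i<a$. By \eqref{eq:w} these elements go to $\pm z^\epsilon(\beta z)^i$, which form a basis of $H^*(Z;k)$ in degrees $\le2a-1$. So the cofiber of $\widetilde R\to R$ is concentrated in degrees $\ge2a$. By Proposition~\ref{prop:crit} it suffices to show that $1\ne0$ in $H^*(V;\widetilde R)[f^{-1}]$.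

There is a triangle $k\to\tau^{\le1}R\to k[-1]\to k[1]$, with $k[-1]$ spanned by $z$. By the definition of $E(R)$ its last map is the class $d_2z\in H^2(V;k)$, and $d_2z=\pm\omega$ by Lemma~\ref{lem:trans}(b) for $K(\mathbb Z/p,2)$. Tensoring with $N$ gives exact sequences
\[
H^{n-2}(V;N)\xrightarrow{\ \omega\ }H^n(V;N)\to H^n(V;\widetilde R),
\]
and the second map takes $1$ to $1$. Suppose $f^l\cdot1=0$ in $H^*(V;\widetilde R)$ for some $l$. Then $f^l\cdot1=\omega\alpha$ for some $\alpha\in H^*(V;N)$, so $f^lg\cdot1=g\omega\alpha=0$, and $g\cdot1=0$ in $H^*(V;N)[f^{-1}]$. By \eqref{eq:row} with $m=2a-2$ this says $g=0$ in $\mathbb E_{2a}^{*,0}$, contradicting Lemma~\ref{lem:g}.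
\end{proof}

\begin{remark}
The exponent of $G_h$ enters through $g\omega=0$. For exponent $p^2$ the class $\omega=\omega_0+\beta\varphi$ is the sum of a nilpotent element and a divisor of $f$, so it is invertible in $\Gamma$. Then $d_2z=\pm\omega$ kills row $0$ of $\mathbb E(\omega)$ at once. This is the odd-primary analogue of $q=xy$ in Example~\ref{ex:Q8}, and by Theorem~\ref{thm:B}(4) the exponent of nilpotence of these groups grows at most linearly in $h$.
\end{remark}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
The upper bounds are Proposition~\ref{prop:upper}. The lower bound of Theorem~\ref{thm:A} is Proposition~\ref{prop:odd} for $p$ odd and Proposition~\ref{prop:two} for $p=2$, where $2(p-1)p^{h-1}+1=2^h+1$. It tends to infinity with $h$, so $n_{\mathcal P}$ is unbounded for every $p$ and $k$. In Theorem~\ref{thm:B}(1), the lower bound for abelian groups is Lemma~\ref{lem:two}, and the ratio is at least $\big(2(p-1)p^{h-1}+1\big)/(2p^h-1)$, which tends to $1-\frac1p$. For $h=1$ both bounds of Theorem~\ref{thm:A} equal $2p-1$, which is (2); for $p=2$ the group $G_1$ is $Q_8$.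 The lower bound in (3) is Proposition~\ref{prop:two}, and for $h=1$ both bounds equal $2$. Part (4) is an upper bound only.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Mathew} Akhil Mathew, \emph{Examples of descent up to nilpotence}, arXiv:1701.01528 (2017).
\end{thebibliography}
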